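# Long monochromatic cycles in 2-coloured graphs of given minimum degree

## Full grids: averaging over all cells

Take a graph on $n$ vertices in which every vertex has more than $cn$ neighbours, and colour each edge red or blue. How long a cycle of one color must appear? A cycle lies in one component of its color, so a first version of the question is: how large must the largest monochromatic component be? We begin with a case of that version in which one averaging argument gives everything.

Let $\mathcal R_1,\mathcal R_2,\dots$ be the red components and $\mathcal B_1,\mathcal B_2,\dots$ the blue components of a coloured graph $G$ on $n$ vertices. Isolated vertices count as components, so each color partitions $V(G)$. Put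
$$x_{ij}=\frac{|\mathcal R_i\cap\mathcal B_j|}{n},\qquad R_i=\sum_j x_{ij}=\frac{|\mathcal R_i|}{n},\qquad B_j=\sum_i x_{ij}=\frac{|\mathcal B_j|}{n},\qquad N_{ij}=R_i+B_j-x_{ij}.$$
The matrix $(x_{ij})$ has total sum $1$, and $N_{ij}=|\mathcal R_i\cup\mathcal B_j|/n$. A vertex of $\mathcal R_i\cap\mathcal B_j$ has its red neighbours in $\mathcal R_i$ and its blue ones in $\mathcal B_j$, so its closed neighbourhood lies in $\mathcal R_i\cup\mathcal B_j$. Hence
$$x_{ij}>0\quad\Longrightarrow\quad N_{ij}\ge\frac{\delta(G)+1}{n}.\tag{1}$$
For $r\ge 2$ put
$$c_r=\frac{2r-1}{r^2}=1-\Bigl(1-\frac1r\Bigr)^2,\qquad c_2=\tfrac34,\quad c_3=\tfrac59,\quad c_4=\tfrac7{16},\quad c_5=\tfrac9{25},\ \dots$$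
The second formula shows that $c_r$ decreases to $0$.

**Proposition 1 (full grids).** Let $r\ge2$. Suppose that every red component meets every blue component and that every monochromatic component has fewer than $n/(r-1)$ vertices. Then $\delta(G)+1\le c_rn$.

**Proof.** Let there be $a$ red and $b$ blue components. Each $R_i$ is below $\frac1{r-1}$ and $\sum_i R_i=1$, so $a>r-1$, that is, $a\ge r$; likewise $b\ge r$. Now add all $ab$ numbers $N_{ij}$. Each $R_i$ occurs $b$ times, each $B_j$ occurs $a$ times, so
$$\sum_{i,j}N_{ij}=b+a-1,\qquad\text{and some}\quad N_{ij}\le\frac{a+b-1}{ab}=1-\Bigl(1-\frac1a\Bigr)\Bigl(1-\frac1b\Bigr)\le1-\Bigl(1-\frac1r\Bigr)^2=c_r.$$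
All $x_{ij}$ are positive, so (1) gives $\delta(G)+1\le c_rn$. $\blacksquare$

The bound is attained by the **grid**: take $r^2$ cells $V_{ij}$ of $m$ vertices each, color all pairs inside a row $\bigcup_jV_{ij}$ red, color all pairs between different cells of one column blue, and put no other edges. Each vertex has degree $(rm-1)+(r-1)m=(2r-1)m-1$. With $n=r^2m$ this says $\delta+1=c_rn$. The red components are the rows and the blue components are the columns, all with exactly $rm=n/r$ vertices. For $r=3$, $m=1$ this is the $3\times3$ rook graph: nine vertices, all degrees $4$, and the monochromatic components are six triangles.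

What changes in general? Three things.

First, some intersections may be empty, and then (1) says nothing about them. This is a real change. Take the matrix $\begin{pmatrix}0&\eta\\ \eta&1-2\eta\end{pmatrix}$ with $0<\eta<\frac14$. Its row and column sums are $\eta$ and $1-\eta$, all below $1$. Its positive entries have $N_{12}=\eta+(1-\eta)-\eta=1-\eta$, $N_{21}=1-\eta$ and $N_{22}=2(1-\eta)-(1-2\eta)=1$, all above $c_2=\frac34$. So for $r=2$ the averaging conclusion fails once a cell may be empty. For $r\ge3$ it survives, and the proof of that is the longest part of these notes.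

Second, a large component need not contain a long cycle: a star has cycles of no length at all.

Third, the hypothesis $\delta(G)>cn$ with $c$ exactly equal to some $c_r$ is a boundary case, where the grid itself just fails to qualify. A few extra vertices may or may not repair it.

## The function $\Phi_c$ and its values

**Definition.** A *2-edge colouring* of $G$ is a partition $E(G)=E(R)\cup E(B)$, where $R$ and $B$ are spanning subgraphs. The *monochromatic circumference* is the length of a longest cycle contained in $R$ or contained in $B$. For $c\in(0,1)$, $\Phi_c$ is the supremum of the values $\phi$ such that every graph $G$ of sufficiently large order $n$ with $\delta(G)>cn$, together with any 2-edge colouring, has monochromatic circumference at least $\phi n$.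

The problem of determining $\Phi_c$ for $c<\frac34$ is taken from Alex Scott and Matthew White, "Monochromatic cycles and the monochromatic circumference in 2-coloured graphs", arXiv:1107.5177 (2011). For comparison, the following are known: (i) $\Phi_c=\frac23$ for $c\ge\frac34$; (ii) $\Phi_c\ge\frac12c$ for all $c\in(0,1)$; (iii) $\Phi_c\le\frac12$ for $c\in[\frac35,\frac34)$; (iv) $\Phi_c\le\frac25$ for $c\in[\frac59,\frac35)$; (v) $\Phi_c\le\frac1r$ for $c<c_r$, $r\ge3$, and with the same proof for $r=2$. We reprove (v); the others are not used in the proofs.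

**Theorem 2.**
$$
\Phi_c=\begin{cases}
\frac23c & \frac59\le c<\frac34,\\[2pt]
\frac13 & \frac12\le c<\frac59,\\[2pt]
\frac23c & \frac7{16}<c\le\frac12,\\[2pt]
\frac14 & \frac38\le c\le\frac7{16},\\[2pt]
\frac23c & \frac9{25}<c\le\frac38,\\[2pt]
\frac1r & c_{r+1}<c\le c_r,\quad r=5,6,7,\dots
\end{cases}
$$

Equivalently, $\Phi_c=\min\{\frac1r,\frac23c\}$ for $c_{r+1}<c<c_r$, $r\ge2$, and at the breakpoints $\Phi_{5/9}=\frac{10}{27}$ (the value from the right), while $\Phi_{c_r}=\frac1r$ for $r\ge4$ (the value from the left). In particular (iii) and (iv) are not sharp, since $\frac23c<\frac12$ on $[\frac35,\frac34)$ and $\frac23c<\frac25$ on $[\frac59,\frac35)$.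

**Theorem 3 (components, every $n$).** Let $r\ge2$. Every 2-edge-coloured graph on $n$ vertices with $\delta(G)+1>c_{r+1}n$ has a monochromatic component with at least $n/r$ vertices. Both parameters are sharp: if $r^2\mid n$, there are graphs with $\delta(G)+1=c_rn$ whose monochromatic components all have exactly $n/r$ vertices; and the same statement with $r+1$ in place of $r$ shows that the hypothesis cannot be weakened to $\delta(G)+1\ge c_{r+1}n$.

Three remarks about the definition will be used. If $c$ increases, fewer graphs satisfy $\delta(G)>cn$, so $\Phi_c$ is nondecreasing in $c$. To show $\Phi_c\le\phi$, it suffices to find, for every $\phi'>\phi$, infinitely many $n$ with a coloured graph that has $\delta>cn$ and monochromatic circumference less than $\phi'n$. To show $\Phi_c\ge\varphi_0$, it suffices to show that for all large $n$ no coloured graph with $\delta>cn$ has all its monochromatic cycles shorter than $\varphi_0n$.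

## Blocks and small covers: the upper bounds

Two mechanisms keep cycles short. A cycle lies in one block (a maximal connected subgraph without a cut vertex of its own). And if every edge of a cycle meets a vertex set $A$, then the cycle has length at most $2|A|$, because no two consecutive vertices avoid $A$. The second mechanism produces the ramps $\frac23c$.

Here is the simplest example. Split $n=5m$ vertices into sets $K,L,S$ of sizes $2m,2m,m$. Color red all pairs inside $K$, all pairs inside $S$ and all pairs between $S$ and $L$. Color blue all pairs inside $L$ and all pairs between $S$ and $K$. A red cycle lies in $K$, or it lies in $S\cup L$ with every edge meeting $S$; either way its length is at most $2m$. A blue cycle lies in $L$, or in $S\cup K$ with every edge meeting $S$; again at most $2m$. Vertices of $K$ and $L$ have degree $3m-1$ and those of $S$ have degree $5m-1$. So $\delta=\frac35n-1$ with circumference at most $\frac25n=\frac23\cdot\frac35n$, although the red component $S\cup L$ has $\frac35n$ vertices.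

**Proposition 4.**
(a) $\Phi_c\le\frac1r$ for $c<c_r$, $r\ge2$.
(b) $\Phi_{c_r}\le\frac1r$ for $r\ge4$.
(c) $\Phi_c\le\frac23c$ for $\frac12\le c<\frac34$.
(d) $\Phi_c\le\frac23c$ for $\frac3{2k+1}\le c<\frac3{2k}$, for every integer $k\ge3$.

**Proof of (a): grids.** The $r\times r$ grid has $\delta=c_rn-1>cn$ for large $n=r^2m$, and all its monochromatic components have $n/r$ vertices.

**Proof of (b): two dominating vertices.** The aim is to gain degree without joining blocks. Add to the grid two vertices: $u$, joined in red to all grid vertices, and $v$, joined in blue to all grid vertices; let $uv$ be red. Now $n=r^2m+2$. Grid vertices have degree $(2r-1)m-1+2=(2r-1)m+1$, and $u,v$ have larger degree. On the other hand $c_rn=(2r-1)m+2c_r$. Since $c_r<\frac12$ is equivalent to $r^2-4r+2>0$, which holds for $r\ge4$, we get $\delta>c_rn$. In red, $u$ is a cut vertex: each red block lies in a row together with $u$, or is the edge $uv$. In blue, each block lies in a column together with $v$ (and $u$ is isolated). So cycles have length at most $rm+1\le\frac nr+1$.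

**Proof of (c): overlapping sets.** The aim is to vary the example above. Let $\phi\in(\frac23c,\frac12)$ be rational; then $\phi>\frac13$. Let $n$ be such that all sizes below are integers. Choose sets $K,L$ with $|K|=|L|=\phi n$, put $S=V\setminus(K\cup L)$, and choose $A,A'\subseteq S$ with $|A|=|A'|=\frac\phi2n$ and $A\cup A'=S$, as follows. If $\phi\le\frac25$, take $K\cap L=\emptyset$; then $|S|=(1-2\phi)n$, and $A,A'$ exist because $\frac\phi2\le1-2\phi\le\phi$. If $\phi>\frac25$, take $|K\cap L|=(\frac52\phi-1)n$, which lies between $0$ and $\phi n$; then $|K\cup L|=(1-\frac\phi2)n$, so $|S|=\frac\phi2n$, and $A=A'=S$.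

Red edges: all pairs inside $K$, all pairs in $A\times(L\setminus K)$, all pairs inside $S$ that meet $A$. Blue edges: all remaining pairs inside $L$, all pairs in $A'\times(K\setminus L)$, all pairs inside $S\setminus A$. No pair gets two colors.

A red edge lies inside $K$, or it lies in $S\cup(L\setminus K)$, which is disjoint from $K$, and meets $A$. A blue edge lies inside $L$, or it lies in $S\cup(K\setminus L)$, which is disjoint from $L$, and meets $A'$ (note that $S\setminus A\subseteq A'$). So every monochromatic cycle has length at most $\max(\phi n,2\cdot\frac\phi2n)=\phi n$. The degrees, divided by $n$ and up to $-1$ before dividing, are as follows.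

* Vertices of $K\setminus L$ are joined to $K$ and $A'$; those of $L\setminus K$ to $L$ and $A$. Both have $\frac32\phi$.
* If $\phi\le\frac25$, vertices of $A$ are joined to all of $S$ and $L$, giving at least $1-\phi\ge\frac32\phi$; vertices of $A'\setminus A$ are joined to all of $S$ (red to $A$, blue inside $S\setminus A$) and to $K$, again giving at least $1-\phi$.
* If $\phi>\frac25$, vertices of $K\cap L$ are joined to $K\cup L$, giving $1-\frac\phi2\ge\frac32\phi$; vertices of $S$ are joined to everything outside $K\cap L$, giving $2-\frac52\phi\ge\frac32\phi$. Both inequalities use $\phi\le\frac12$.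

So $\delta\ge\frac32\phi n-1>cn$ for large $n$. As $\phi$ can be taken arbitrarily close to $\frac23c$, (c) follows.

**Proof of (d): $k$ red cliques.** The aim is the same ratio with smaller cycles. Let $\phi\in(\frac23c,\frac1k]$ be rational and all sizes integral. Since $\phi>\frac23c\ge\frac2{2k+1}$, we have $0\le1-k\phi<\frac1{2k+1}<\frac\phi2$. Take disjoint red cliques $K_1,\dots,K_k$ of size $\phi n$ and let $W$ be the set of the other $(1-k\phi)n$ vertices. Choose $H_1\subset K_2$ with $|H_1|=\frac\phi2n$ and $Y\subset K_1$ with $|Y|=\frac\phi2n-|W|$, and put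
$$H_2=W\cup Y,\qquad Z_1=K_1\setminus Y,\qquad Z_2=(K_2\setminus H_1)\cup K_3\cup\dots\cup K_k .$$
Then $|H_2|=\frac\phi2n$. Blue edges: $H_1\times Z_1$, $H_2\times Z_2$, and all pairs inside $H_2$ that meet $W$. None of these pairs lies in a single $K_i$, so none is red.

Red cycles lie in one $K_i$. The sets $H_1\cup Z_1$ and $H_2\cup Z_2$ are disjoint, every blue edge lies in one of them, and there it meets $H_1$, respectively $H_2$, of size $\frac\phi2n$. So all monochromatic cycles have length at most $\phi n$. Degrees, up to $-1$: vertices of $Z_1$ and $Z_2$ have $\phi n+\frac\phi2n$. With $|Z_2|=(k-\frac32)\phi n$, vertices of $W$ have $|H_2|+|Z_2|=(k-1)\phi n\ge2\phi n$, and vertices of $Y$ have at least $\phi n+|Z_2|\ge\frac52\phi n$. Vertices of $H_1$ have $\phi n+|Z_1|\ge\frac32\phi n$, since $|Z_1|=\frac\phi2n+|W|$. So $\delta\ge\frac32\phi n-1>cn$ for large $n$. $\blacksquare$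

## The matrix theorem when cells may be empty

**Theorem 5.** Let $r\ge3$, and let $(x_{ij})$ be a finite nonnegative matrix with total sum $1$ whose row sums $R_i$ and column sums $B_j$ are all positive and less than $\frac1{r-1}$. Then some $x_{ij}>0$ has $N_{ij}=R_i+B_j-x_{ij}\le c_r$.

Call $(i,j)$ a *cell* if $x_{ij}>0$. The natural attempt is to average $N_{ij}$ over the cells, as in Proposition 1. It stops working when light lines have few cells. Take $r=3$ and
$$\begin{pmatrix}0.24&0.24&0.01\\0.24&0.24&0.01\\0.01&0.01&0\end{pmatrix},\qquad R=B=(0.49,\,0.49,\,0.02).$$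
The four large cells have $N=0.98-0.24=0.74$, the four small ones have $N=0.51-0.01=0.50$. The average over the eight cells is $0.62>\frac59$, although the minimum is below $\frac59$.

A second attempt is to average over a matching of cells (no two in one line). If $M$ is a matching, then
$$\sum_{e\in M}N_e=\sum_f x_f\cdot|\{e\in M:\ e\text{ shares a row or column with }f\}|\le2,$$
since $f$ shares its row with at most one $e\in M$ and its column with at most one. So if all cells have $N\ge c$, then
$$|M|\,c\le2.\tag{2}$$
This does not care about empty cells, but a matching of size $r$ gives only $c\le\frac2r$, and $\frac2r-c_r=\frac1{r^2}$ is lost. What (2) does give is structure: no matching can have $r+1$ cells, so $r$ lines cover everything. If those lines are all rows, the way forward is to compare each line with a reference value, a different one for rows and for columns. If they are mixed, the saturation of the cover is used.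

**Proof of Theorem 5.** Suppose the theorem fails, and put $c=\min\{N_{ij}:x_{ij}>0\}>c_r$. Then $c<\frac2{r-1}\le1$. Also
$$c_r-\frac1{r-1}=\frac{(2r-1)(r-1)-r^2}{r^2(r-1)}=\frac{r^2-3r+1}{r^2(r-1)}>0,\qquad\text{so } c>\frac1{r-1}.$$

**Step 1: every line has at least two cells.** This excludes degenerate lines. If $(i,j)$ is the only cell of row $i$, then $R_i=x_{ij}$ and $N_{ij}=B_j<\frac1{r-1}<c$, a contradiction. Columns are symmetric.

**Step 2: a cover by exactly $r$ lines.** This fixes the shape of the matrix. Let $H$ be the bipartite graph with the rows and columns as vertices and the cells as edges. We have $(r+1)c_r=\frac{2r^2+r-1}{r^2}=2+\frac{r-1}{r^2}>2$, so by (2) every matching has at most $r$ edges. By König's theorem (in a bipartite graph the maximum size of a matching equals the minimum size of a vertex cover) some $t\le r$ lines cover all cells. They carry weight less than $\frac t{r-1}$ and must carry $1$, so $t\ge r$. Hence the maximum matching and the minimum cover both have size $r$. Fix a cover consisting of a set $I$ of $a$ rows and a set $J$ of $b$ columns, $a+b=r$, and a matching of size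 $r$. Each of the $r$ matching edges contains a cover vertex, and each of the $r$ cover vertices is in at most one matching edge; so every cover vertex is matched and every matching edge contains exactly one cover vertex. Let $C$ be the set of columns outside $J$ and $D$ the set of rows outside $I$. The rows of $I$ are matched into $C$ and the columns of $J$ into $D$, so $|C|\ge a$ and $|D|\ge b$. There are no cells in $D\times C$.

**Step 3: all cover lines are rows ($b=0$).** The case $a=0$ follows by transposing. A row in $D$ would have no cell, so $D=\emptyset$: there are exactly $r$ rows, and at least $r$ columns. The aim is to find $r$ columns of total weight more than $1$. Write $c=\rho_0+\beta_0$ so that in addition $1-r\rho_0=\beta_0$. These two linear equations give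
$$\beta_0=\frac{rc-1}{r-1}>\frac{rc_r-1}{r-1}=\frac1r,\qquad\rho_0=\frac{1-c}{r-1}>0 .$$
Let $a_i=R_i-\rho_0$ and $b_j=B_j-\beta_0$. Then $\sum_ia_i=1-r\rho_0=\beta_0$, and for each cell $a_i+b_j=R_i+B_j-c\ge x_{ij}>0$. Let $N(j)$ be the set of rows with a cell in column $j$, and $n_j=|N(j)|\ge2$. Summing over the cells of column $j$,
$$\sum_{i\in N(j)}(a_i+b_j)\ge B_j=\beta_0+b_j=\sum_ia_i+b_j,$$
and here the choice $\sum_ia_i=\beta_0$ pays off:
$$(n_j-1)\,b_j\ge\sum_{i\notin N(j)}a_i.\tag{3}$$

*If all $a_i>0$*, then (3) gives $b_j\ge0$ for every $j$, so $\sum_jB_j\ge r\beta_0>1$, a contradiction.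

*Otherwise* let $t=\max_i(-a_i)\ge0$, attained in row $i_0$, and let $m$ be the number of cells of row $i_0$. For a cell $(i_0,j)$ we have $0<x_{i_0j}\le b_j-t$. Also every column satisfies $b_j<\hat\beta:=\frac1{r-1}-\beta_0=\frac{2-rc}{r-1}$. So $0\le t<\hat\beta$, which implies $rc<2$. Summing over the cells of row $i_0$,
$$\rho_0-t=R_{i_0}\le\sum_j(b_j-t)<m(\hat\beta-t).$$
We have $\rho_0-\hat\beta=\frac{(r-1)c-1}{r-1}>0$, so $\frac{\rho_0-s}{\hat\beta-s}=1+\frac{\rho_0-\hat\beta}{\hat\beta-s}$ increases in $s\in[0,\hat\beta)$. Therefore
$$m>\frac{\rho_0-t}{\hat\beta-t}\ge\frac{\rho_0}{\hat\beta}=\frac{1-c}{2-rc}\ge\frac{1-c_r}{2-rc_r}=\frac{(r-1)^2/r^2}{1/r}=\frac{(r-1)^2}r=r-2+\frac1r>r-2,$$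
where the second inequality in the middle holds because $\frac{1-c}{2-rc}$ has derivative $\frac{r-2}{(2-rc)^2}>0$ for $c<\frac2r$. So $m\ge r-1$. Choose exactly $r-1$ columns with a cell in row $i_0$; each has $b_j>t$. Let $j^*$ be any further column. From (3) and $a_i\ge-t$ we get $(n_{j^*}-1)b_{j^*}\ge-(r-n_{j^*})t$, hence
$$b_{j^*}\ge-\frac{r-n_{j^*}}{n_{j^*}-1}\,t\ge-(r-2)t,$$
since $\frac{r-s}{s-1}$ decreases in $s\ge2$. These $r$ columns have $\sum b_j\ge(r-1)t-(r-2)t=t\ge0$, so their total weight is at least $r\beta_0>1$, a contradiction.

**Step 4: a mixed cover ($a,b\ge1$).** The cover has $r$ lines of weight below $\frac1{r-1}$ and carries weight $1$, so it is nearly saturated. This leaves little weight for the columns of $C$, and the condition $N\ge c$ cannot then hold there. If $a=1$, a column of $C$ has its cells in the single row of $I$, so it has only one cell, against Step 1. So $a\ge2$, likewise $b\ge2$, and $r\ge4$. Measure everything in units of $\frac1{r-1}$: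
$$\delta_i=1-(r-1)R_i>0,\quad e_j=1-(r-1)B_j>0,\quad y_{ij}=(r-1)x_{ij},$$
$$\theta=2-(r-1)c_r=\frac{3r-1}{r^2},\qquad1-\theta=\frac{r^2-3r+1}{r^2}\in(0,1).$$
For a cell, $N_{ij}\ge c$ gives $0<y_{ij}\le2-(r-1)c-\delta_i-e_j<\theta-\delta_i-e_j$. As every line has a cell, all $\delta_i<\theta$ and all $e_j<\theta$.

*Slack of the cover.* Let $p=\sum_{i\in I}\delta_i$ and $q=\sum_{j\in J}e_j$. The cover carries all the weight, so $(r-1)\bigl(\sum_IR_i+\sum_JB_j\bigr)=r-p-q\ge r-1$, that is,
$$p,q\ge0,\qquad p+q\le1.$$

*The columns of $C$ are light.* We have $\sum_{j\in C}(1-e_j)=(r-1)\bigl(1-\sum_JB_j\bigr)=r-1-(b-q)=a-1+q$, and every $1-e_j$ is positive. So for $C'\subseteq C$ with $|C'|=a$ we get $\sum_{j\in C'}(1-e_j)\le a-1+q$, that is,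
$$\sum_{j\in C'}e_j\ge1-q.\tag{4}$$

*The columns of $C$ are not too light.* For $j\in C$ all cells of column $j$ are in rows of $I$, so $1-e_j=\sum_iy_{ij}\le\sum_{i\in I}(\theta-\delta_i-e_j)^+$, where $z^+=\max(z,0)$. In other words $F(e_j)\ge1$ for the convex function
$$F(e)=e+\sum_{i\in I}(\theta-\delta_i-e)^+ .$$
Since $0<\delta_i<\theta$, we have $F(0)=a\theta-p$ and $F(\theta)=\theta$. Convexity at $e=e_j\in(0,\theta)$ gives
$$1\le\Bigl(1-\frac e\theta\Bigr)(a\theta-p)+e .$$
Hence $a\theta-p\ge\frac{1-e}{1-e/\theta}\ge1>\theta$, because $\theta<1$. Solving the same inequality for $e$ (the denominator is positive by what was just shown),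
$$e_j\le\frac{\theta(a\theta-p-1)}{a\theta-p-\theta}=g(p),\qquad g(s)=\theta-\frac{\theta(1-\theta)}{(a-1)\theta-s}.\tag{5}$$
The function $g$ is concave for $s<(a-1)\theta$, and $0\le p<(a-1)\theta$, so $g$ lies below its tangent at $0$:
$$g(p)\le g(0)+g'(0)p=\frac{a\theta-1}{a-1}-\frac{(1-\theta)\,p}{(a-1)^2\theta}.$$

*Putting the two together.* Apply (4) to any $a$ columns of $C$, insert (5), and do the same with the rows of $D$ (roles of $a,p$ and $b,q$ exchanged). With $\sigma_s=\frac{s(1-\theta)}{(s-1)^2\theta}$,
$$1-q\le\frac{a(a\theta-1)}{a-1}-\sigma_ap,\qquad1-p\le\frac{b(b\theta-1)}{b-1}-\sigma_bq .$$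
Use $\frac{s^2}{s-1}=s+1+\frac1{s-1}$ and $\frac s{s-1}=1+\frac1{s-1}$, and let $\varepsilon=\frac1{a-1}+\frac1{b-1}$. By the inequality of arithmetic and harmonic means, $\varepsilon\ge\frac4{a+b-2}=\frac4{r-2}$. Adding the two inequalities,
$$2-(1-\sigma_a)p-(1-\sigma_b)q\le\theta(r+2)-2-(1-\theta)\varepsilon\le\frac{r^2+5r-2}{r^2}-\frac{4(r^2-3r+1)}{r^2(r-2)}.\tag{6}$$
The right side has numerator $(r^2+5r-2)(r-2)-4(r^2-3r+1)=r^3-r^2$ over $r^2(r-2)$, so it equals $\frac{r-1}{r-2}=1+\frac1{r-2}$.

*The contradiction.* The left side of (6) is affine in $(p,q)$ on the triangle $p,q\ge0$, $p+q\le1$, so it is at least its smallest value at a corner, $\min\{2,1+\sigma_a,1+\sigma_b\}$. First, $2>1+\frac1{r-2}$. Next, $a$ and $b$ lie between $2$ and $r-2$, and $\frac s{(s-1)^2}$ decreases for $s>1$, so for $s\in\{a,b\}$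
$$\sigma_s\ge\frac{(r-2)(r^2-3r+1)}{(r-3)^2(3r-1)}>\frac1{r-2}.$$
The last inequality says $(r-2)^2(r^2-3r+1)>(r-3)^2(3r-1)$. For $r=4$ it reads $20>11$, for $r=5$ it reads $99>56$, and for $r\ge6$ it holds because $(r-2)^2>(r-3)^2$ and $r^2-3r+1\ge3r-1$, i.e. $r^2-6r+2\ge0$. So the left side of (6) exceeds $1+\frac1{r-2}$, a contradiction. $\blacksquare$

As a check of Step 4 in its smallest case: $r=4$, $a=b=2$ gives $\theta=\frac{11}{16}$ and $\sigma_2=\frac{10}{11}$, so (6) reads $2-\frac1{11}(p+q)\le\frac32$, while $p+q\le1$ makes the left side at least $\frac{21}{11}$.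

**Proof of Theorem 3.** Suppose $\delta(G)+1>c_{r+1}n$ and all components have fewer than $n/r$ vertices. The matrix $x_{ij}=|\mathcal R_i\cap\mathcal B_j|/n$ has positive row and column sums below $\frac1r$, and by (1) all its cells have $N_{ij}>c_{r+1}$. This contradicts Theorem 5 with $r+1\ge3$ in place of $r$. The $r\times r$ grid gives the first sharpness statement. The $(r+1)\times(r+1)$ grid has $\delta+1=c_{r+1}n$ and components of only $\frac n{r+1}<\frac nr$ vertices, which gives the second. $\blacksquare$

## From components to cycles: zeros and ones of fractional covers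

A sensible plan for the lower bound on $\Phi_c$ is to pass to a reduced graph by regularity, find a large monochromatic component there, and turn it into a long cycle. The last move fails: in the example with $K,L,S$ above, the red component $S\cup L$ has $\frac35n$ vertices but no cycle longer than $\frac25n$. What the regularity method turns into a cycle is a large *matching* inside a component, and fractional matchings will do. So the question becomes: if no component has a large fractional matching, must all components be small? Under the right degree condition, yes.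

**Definition.** A *fractional matching* of a graph $Q$ gives each edge a nonnegative weight so that the weights at each vertex sum to at most $1$; $\nu^*(Q)$ is the maximum total weight. A *fractional vertex cover* gives each vertex a nonnegative weight so that the ends of each edge have weights of sum at least $1$; $\tau^*(Q)$ is the minimum total weight. The *bipartite double cover* $D(Q)$ has vertices $p',p''$ for $p\in V(Q)$, and edges $p'q'',q'p''$ for each $pq\in E(Q)$.

For a triangle, weight $\frac12$ on each edge and on each vertex shows $\nu^*=\tau^*=\frac32$; its double cover is a 6-cycle, which has a matching of $3=2\nu^*$ edges. For a star with $t\ge1$ leaves, weight $1$ on one edge and weight $1$ on the center show $\nu^*=\tau^*=1$, whatever $t$ is.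

In general $\nu^*\le\tau^*$: for a fractional matching $f$ and a cover $w$, $\sum_{pq}f(pq)\le\sum_{pq}f(pq)(w(p)+w(q))=\sum_pw(p)\sum_{q}f(pq)\le\sum_pw(p)$.

**Lemma 6.** $\nu^*(Q)=\tau^*(Q)$, there is an optimal cover with values in $\{0,\frac12,1\}$, and $D(Q)$ has a matching with $2\nu^*(Q)$ edges.

**Proof.** By König's theorem $D(Q)$ has a matching $M$ and a vertex cover $T$ with $|M|=|T|=:t$. Give each edge $pq$ the weight $\frac12|M\cap\{p'q'',q'p''\}|$. At $p$ the weights sum to half the number of edges of $M$ at $p'$ or $p''$, so to at most $1$; the total weight is $\frac t2$. Put $w(p)=\frac12|T\cap\{p',p''\}|$. For $pq\in E(Q)$ the disjoint edges $p'q''$ and $q'p''$ are both covered by $T$, so $w(p)+w(q)\ge1$; this cover has weight $\frac t2$ and values in $\{0,\frac12,1\}$. Hence $\frac t2\le\nu^*\le\tau^*\le\frac t2$, and all claims follow. $\blacksquare$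

**Lemma 7.** Let $\Gamma_R,\Gamma_B$ be graphs on a common $k$-set, with $\delta(\Gamma_R\cup\Gamma_B)\ge c'k$ and $\nu^*(Q)\le\frac12\phi k$ for every component $Q$ of $\Gamma_R$ and of $\Gamma_B$. If $c'>\frac32\phi>0$, then every component of $\Gamma_R$ and of $\Gamma_B$ has at most $\phi k$ vertices.

**Proof.** **Step 1: the cover inside one component.** This bounds degrees by values. For each component $Q$ fix an optimal cover as in Lemma 6, and let $a,h,z$ be the numbers of vertices of value $1,\frac12,0$. Its weight is $a+\frac h2=\nu^*(Q)$, so $2a+h\le\phi k$. The constant $\frac12$ is also a cover, so optimality gives $a+\frac h2\le\frac12(a+h+z)$, i.e. $z\ge a$. All neighbours of a vertex of value $0$ have value $1$, so it has at most $a\le\frac12\phi k$ neighbours in that color. Neighbours of a vertex of value $\frac12$ have value at least $\frac12$, so it has at most $a+h\le\phi k$ neighbours.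

**Step 2: zeros of one color are ones of the other.** Every vertex has a red and a blue value. If the values were $0$ and $0$, or $0$ and $\frac12$ in either order, its degree in $\Gamma_R\cup\Gamma_B$ would be at most $\frac32\phi k<c'k$, which is impossible. So each red zero is a blue one, and each blue zero is a red one.

**Step 3: a closed chain of inequalities.** Let $Z_R,O_R,Z_B,O_B$ be the total numbers of zeros and ones in each color. By Steps 1 and 2,
$$O_R\le Z_R\le O_B\le Z_B\le O_R .$$
So equality holds throughout. As $z\ge a$ in each component, equality of the sums gives $z=a$ in each component, and $|Q|=a+h+z=2a+h\le\phi k$. $\blacksquare$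

The example with $K,L,S$ shows where $\frac32$ comes from. There every red edge inside $K$ is covered by weights $\frac12$ on $K$, and every blue edge inside $S\cup K$ is covered by weight $1$ on $S$ and $0$ on $K$. A vertex of $K$ has values $(\frac12,0)$, and its degree is $\phi n+\frac12\phi n-1$ with $\phi=\frac25$.

## Cycles through a connected matching of regular pairs

**Definition.** In a graph $F$, the density of disjoint nonempty sets $X,Y$ is $d_F(X,Y)=\frac{e_F(X,Y)}{|X||Y|}$. A pair $(U,W)$ of disjoint sets is *$\varepsilon$-regular* if $|d_F(X,Y)-d_F(U,W)|\le\varepsilon$ for all $X\subseteq U$, $Y\subseteq W$ with $|X|\ge\varepsilon|U|$, $|Y|\ge\varepsilon|W|$.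

A complete bipartite pair is $\varepsilon$-regular for every $\varepsilon>0$. If $U=U'\cup U''$ and $W=W'\cup W''$ are split into halves and the edges are exactly those of $U'\times W'$ and $U''\times W''$, the density is $\frac12$ but $d(U',W')=1$, so the pair is not $\varepsilon$-regular for any $\varepsilon<\frac12$.

We use Szemerédi's regularity lemma for two graphs on one vertex set: for every $\varepsilon>0$ there is $K=K(\varepsilon)$ such that, for large $n$, the vertex set has a partition into an exceptional set of size at most $\varepsilon n$ and $k_1$ classes of equal size $m$, $1/\varepsilon\le k_1\le K$, such that all but at most $\varepsilon k_1^2$ pairs of classes are $\varepsilon$-regular in both graphs.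

**Lemma 8.** Let $0<d_1<1$, $0<\beta<\frac14$, $0<\varepsilon_1\le\frac14d_1\beta$, and let $m'$ be large in terms of $d_1,\beta,\varepsilon_1,\kappa$. Let $U_1,\dots,U_\kappa$ be disjoint $m'$-sets of vertices of a graph $F$, and $\Lambda$ a connected graph on $\{1,\dots,\kappa\}$ such that for each $ij\in E(\Lambda)$: $e_F(X,Y)\ge d_1|X||Y|$ whenever $X\subseteq U_i$, $Y\subseteq U_j$, $|X|,|Y|\ge\varepsilon_1m'$. If $\Lambda$ has a matching of $t\ge1$ edges, then $F$ has a cycle of length at least $2t(1-2\beta)m'$.

**Proof.** **Step 1: reserve vertices for linking.** Choose $U_i^0\subset U_i$ with $|U_i^0|=\lceil\beta m'\rceil$. Let $a_sb_s$, $1\le s\le t$, be the matching edges. The set $X$ of vertices of $U_{a_s}$ with fewer than $d_1|U_{b_s}^0|$ neighbours in $U_{b_s}^0$ has fewer than $\varepsilon_1m'$ elements, since otherwise $e_F(X,U^0_{b_s})<d_1|X||U^0_{b_s}|$ with both sets of size at least $\varepsilon_1m'$. The same holds with $a_s,b_s$ exchanged. So we can choose $A\subseteq U_{a_s}\setminus U^0_{a_s}$ and $B\subseteq U_{b_s}\setminus U^0_{b_s}$, consisting of vertices without this defect, with $|A|=|B|=\ell\ge(1-\beta-\varepsilon_1)m'-1$.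

**Step 2: a long path for each matching edge.** Run depth-first search on the bipartite graph $F[A,B]$. It keeps a finished set $\mathcal S$, a stack $\mathcal Q$ and an untouched set $\mathcal T$, initially all of $A\cup B$. In each step, if the top of the stack has a neighbour in $\mathcal T$, one such neighbour moves onto the stack; if it has none, the top moves to $\mathcal S$; if the stack is empty, any vertex of $\mathcal T$ moves onto it. The stack always spans a path, and there are never edges between $\mathcal S$ and $\mathcal T$: a vertex enters $\mathcal S$ only when it has no neighbour in $\mathcal T$, and $\mathcal T$ only shrinks. Each step raises $|\mathcal S|-|\mathcal T|$ by $1$, from $-2\ell$ to $2\ell$, so at some moment $|\mathcal S|=|\mathcal T|$. At that moment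
$$|\mathcal S\cap A|+|\mathcal S\cap B|=|\mathcal T\cap A|+|\mathcal T\cap B|.$$
The path $\mathcal Q$ alternates between $A$ and $B$ and $|A|=|B|$, so $|(\mathcal S\cup\mathcal T)\cap A|-|(\mathcal S\cup\mathcal T)\cap B|\in\{-1,0,1\}$. By the displayed equation this difference equals $2(|\mathcal S\cap A|-|\mathcal T\cap B|)$, which is even, so it is $0$. Hence $|\mathcal S\cap A|=|\mathcal T\cap B|$ and then $|\mathcal S\cap B|=|\mathcal T\cap A|$. There are no edges between $\mathcal S\cap A$ and $\mathcal T\cap B$, nor between $\mathcal S\cap B$ and $\mathcal T\cap A$, so all four sets have size less than $\varepsilon_1m'$. Thus $\mathcal Q$ has at least $2\ell-4\varepsilon_1m'$ vertices. If this number of vertices is odd, delete an end. We get a path $P_s$ from some $x_s\in U_{a_s}$ to some $y_s\in U_{b_s}$ with at least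
$$2(1-\beta-3\varepsilon_1)m'-3\ge2(1-2\beta)m'$$
vertices, since $3\varepsilon_1<\beta$ and $m'$ is large.

**Step 3: linking the paths.** For $s=1,\dots,t$ (indices mod $t$) we link $y_s$ to $x_{s+1}$ inside $\bigcup_iU_i^0$. By Step 1, $y_s$ has at least $d_1\beta m'$ neighbours in $U^0_{a_s}$, and $x_{s+1}$ has at least $d_1\beta m'$ neighbours in $U^0_{b_{s+1}}$. We have $a_s\ne b_{s+1}$, also when $t=1$. Take a path $a_s=\gamma_0,\dots,\gamma_l=b_{s+1}$ in the connected graph $\Lambda$, $1\le l\le\kappa-1$. Each link will use one vertex from each $U^0_{\gamma_h}$, so all links together use at most $\kappa^2$ vertices. Call a vertex unused if no earlier link contains it.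

Let $Y_0$ be the set of unused neighbours of $y_s$ in $U^0_{a_s}$; then $|Y_0|\ge d_1\beta m'-\kappa^2\ge\varepsilon_1m'$. Given $Y_h$ with $|Y_h|\ge\varepsilon_1m'$, let $Y_{h+1}$ be the set of unused vertices of $U^0_{\gamma_{h+1}}$ with a neighbour in $Y_h$. The unused vertices of $U^0_{\gamma_{h+1}}$ that it misses send no edge to $Y_h$, so there are fewer than $\varepsilon_1m'$ of them, and $|Y_{h+1}|\ge\beta m'-\kappa^2-\varepsilon_1m'\ge\varepsilon_1m'$. Finally, $x_{s+1}$ has at least $d_1\beta m'-\kappa^2\ge\varepsilon_1m'$ unused neighbours in $U^0_{b_{s+1}}$, and $Y_l$ misses fewer than $\varepsilon_1m'$ unused vertices there, so one of these neighbours lies in $Y_l$. Tracing back through $Y_{l-1},\dots,Y_0$ gives the link. Its vertices are distinct because the $\gamma_h$ are, and they avoid all the paths $P_s$, which do not meet any $U_i^0$. The paths and links together form a cycle of length at least $2t(1-2\beta)m'$. $\blacksquare$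

**Lemma 9.** Let $c\in(0,1)$, $0<\varphi_0<\varphi$, $\gamma>0$. For all large $n$: if $G$ is 2-edge-coloured of order $n$, $\delta(G)>cn$, with no monochromatic cycle of length at least $\varphi_0n$, then there are disjoint sets $V_1,\dots,V_k$ of equal size $m$, $km\ge(1-\gamma)n$, and graphs $\Gamma_R,\Gamma_B$ on $\{1,\dots,k\}$ with

(a) $\delta(\Gamma_R\cup\Gamma_B)\ge(c-\gamma)k$;

(b) $\nu^*(Q)\le\frac12\varphi k$ for every component $Q$ of $\Gamma_R$ and of $\Gamma_B$;

(c) at most $\gamma n^2$ red edges of $G$ join $V_p,V_q$ with $p\ne q$, $pq\notin\Gamma_R$; and similarly for blue and $\Gamma_B$.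

**Proof.** **Step 1: constants and clusters.** A smaller $\gamma$ gives a stronger statement, so assume $\gamma<c$. Choose first $\beta\in(0,\frac14)$ with $(1-2\beta)\varphi>\varphi_0$, then $d\in(0,1)$ with $2d\le\frac\gamma2$, then $\varepsilon>0$ with
$$24\varepsilon\le d\beta,\qquad2\varepsilon+3\sqrt\varepsilon\le\frac\gamma2,\qquad(1-2\beta)(1-\varepsilon-2\sqrt\varepsilon)\varphi>\varphi_0 .$$
Apply the regularity lemma to the red and the blue graph. At most $2\sqrt\varepsilon k_1$ classes lie in more than $\sqrt\varepsilon k_1$ irregular pairs, since there are at most $\varepsilon k_1^2$ irregular pairs and each is counted twice; discard these classes. Let $V_1,\dots,V_k$ remain. Then $km\ge(1-\varepsilon-2\sqrt\varepsilon)n\ge(1-\gamma)n$. Put $pq\in\Gamma_R$ (respectively $\Gamma_B$) if the pair $V_p,V_q$ is regular in both colors with red (respectively blue) density at least $d$.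

**Step 2: (c).** Irregular pairs carry at most $\varepsilon k_1^2m^2\le\varepsilon n^2$ edges, and regular pairs of red density below $d$ carry at most $dn^2$ red edges; $\varepsilon+d\le\gamma$. Blue is the same.

**Step 3: (a).** Sum the degrees over $V_p$ and sort by the other end: inside $V_p$; in the exceptional set or a discarded class; in an irregular pair; in a regular pair with both densities below $d$; in a pair of $\Gamma_R\cup\Gamma_B$. This gives
$$m\,cn\le m\cdot m+m(\varepsilon+2\sqrt\varepsilon)n+\sqrt\varepsilon k_1m^2+2dmn+\deg(p)\,m^2 .$$
Divide by $m^2$ and use $\frac nm\ge k_1$ (the factor $c-\varepsilon-2\sqrt\varepsilon-2d\ge c-\gamma$ is positive) and $1\le\varepsilon k_1$: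
$$\deg(p)\ge(c-2\varepsilon-3\sqrt\varepsilon-2d)k_1\ge(c-\gamma)k .$$

**Step 4: (b).** Suppose a component $Q$ of, say, $\Gamma_R$ has $2\nu^*(Q)>\varphi k$. We turn the fractional matching into a matching by halving clusters. Split each $V_p$, $p\in Q$, into two sets $V_p',V_p''$ of size $m'=\lfloor m/2\rfloor$, dropping at most one vertex, and replace each edge of $Q$ by the four edges between halves. The resulting graph $\Lambda$ is connected, because $Q$ is connected and has an edge. It satisfies the hypothesis of Lemma 8 with $F$ the red graph, $d_1=\frac d2$ and $\varepsilon_1=3\varepsilon\le\frac14\cdot\frac d2\beta$: for $m\ge3$ we have $3\varepsilon m'\ge\varepsilon m$, so sets of size at least $3\varepsilon m'$ have red density at least $d-\varepsilon\ge\frac d2$ between them. The number of sets is at most $2K$, and $m'$ is large when $n$ is. Since $\Lambda$ contains $D(Q)$, Lemma 6 gives a matching of $2\nu^*(Q)$ edges in $\Lambda$. So there is a red cycle of length at least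
$$2\cdot2\nu^*(Q)(1-2\beta)m'\ge\varphi k(1-2\beta)(m-1)\ge\varphi(1-2\beta)\bigl((1-\varepsilon-2\sqrt\varepsilon)n-K\bigr)\ge\varphi_0n$$
for large $n$, a contradiction. $\blacksquare$

**Proposition 10.** If $r\ge3$ and $c>c_r$ (with $c<1$), then $\Phi_c\ge\min\{\frac1{r-1},\frac23c\}$.

**Proof.** Let $0<\varphi_0<\varphi<\min\{\frac1{r-1},\frac23c\}$, and choose $\gamma>0$ with $c-\gamma>\max\{c_r,\frac32\varphi\}$. Suppose that, for some large $n$, $G$ has $\delta(G)>cn$ and no monochromatic cycle of length at least $\varphi_0n$. Take $\Gamma_R,\Gamma_B$ from Lemma 9. By Lemma 7 with $c'=c-\gamma$ and $\phi=\varphi$, all their components $\mathcal R_i,\mathcal B_j$ have at most $\varphi k<\frac k{r-1}$ vertices. Put $x_{ij}=|\mathcal R_i\cap\mathcal B_j|/k$. As in (1), the closed neighbourhood of a vertex of $\mathcal R_i\cap\mathcal B_j$ lies in $\mathcal R_i\cup\mathcal B_j$, so $x_{ij}>0$ implies $N_{ij}\ge c-\gamma>c_r$. This contradicts Theorem 5. So $\Phi_c\ge\varphi_0$ for all such $\varphi_0$. $\blacksquare$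

## The breakpoint $c=\frac59$

The proof of Proposition 10 needs $c>c_r$ strictly, because regularity costs $\gamma$. At $c=c_r$ it leaves only $N_{ij}\ge c_r-\gamma$, which the grid satisfies. For $r\ge4$ Proposition 4(b) shows that nothing can be saved. For $r=3$ the two added vertices $u,v$ do not suffice: grid vertices get degree $5m+1$, while $\frac59(9m+2)=5m+\frac{10}9$. The shortfall is $\frac19$, and we shall see that no choice of extra vertices makes it up. To use it, we first locate the grid and then return to $G$, where degrees are exact.

**Lemma 11.** Let $0<\gamma\le10^{-3}$, $c=\frac59-\gamma$, and let $(x_{ij})$ be nonnegative with total sum $1$, row and column sums positive and at most $\frac25$, and $N_{ij}\ge c$ whenever $x_{ij}>0$. Then there are exactly $3$ rows and $3$ columns, and $\frac19-56\gamma\le x_{ij}\le\frac19+7\gamma$ for all $i,j$.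

**Proof.** **Step 1: three rows.** If $(i,j)$ were the only cell of its row, then $N_{ij}=B_j\le\frac25<c$; so each row, and likewise each column, has at least two cells. By (2) and $4c>2$, matchings have at most $3$ edges. A cover has at least $3$ lines, because each has weight at most $\frac25$. So by König's theorem the maximum matching and the minimum cover have size $3$; in particular there are at least $3$ rows and at least $3$ columns. If a minimum cover consists of two rows and one column, then in a maximum matching that column is matched to a row outside the cover (each matching edge contains exactly one cover vertex, as in Step 2 of Theorem 5), and this row has its only cell in that column, a contradiction. One row and two columns is symmetric. So, after possibly transposing, three rows cover all cells and there are exactly $3$ rows. Then $R_i\ge1-\frac45=\frac15$.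

**Step 2: three columns.** Sum $N_{ij}\ge c$ over the cells of column $j$. With three cells, $1+3B_j-B_j\ge3c$, so $B_j\ge\frac{3c-1}2=\frac13-\frac32\gamma$. With two cells, missing row $i_0$, $(1-R_{i_0})+2B_j-B_j\ge2c$, so $B_j\ge2c-1+R_{i_0}\ge\frac19-2\gamma+\frac15=\frac{14}{45}-2\gamma>0.3$. In both cases $B_j>0.3$, so there are at most $3$ columns, hence exactly $3$.

**Step 3: no empty cell.** If $x_{i_0j_0}=0$, then column $j_0$ has exactly two cells and $B_{j_0}\ge2c-1+R_{i_0}$. By symmetry $R_{i_0}\ge2c-1+B_{j_0}$. Adding, $0\ge2(2c-1)>0$, a contradiction.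

**Step 4: sizes.** All nine cells are present, so all $B_j$, and by symmetry all $R_i$, are at least $\frac13-\frac32\gamma$, hence at most $1-2(\frac13-\frac32\gamma)=\frac13+3\gamma$. Then $x_{ij}\le R_i+B_j-c\le\frac23+6\gamma-\frac59+\gamma=\frac19+7\gamma$, and $x_{ij}\ge1-8(\frac19+7\gamma)=\frac19-56\gamma$. $\blacksquare$

We recall two classical theorems. Ore's theorem (1963): a graph of order $N\ge3$ in which any two nonadjacent vertices have degree sum at least $N+1$ is Hamilton-connected, that is, any two distinct vertices are the ends of a Hamilton path. Menger's theorem: for vertex sets $X,X'$, the maximum number of disjoint $X$–$X'$ paths equals the minimum size of a vertex set meeting all $X$–$X'$ paths.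

**Proposition 12.** $\Phi_{5/9}\ge\frac{10}{27}$.

**Proof.** Let $0<\varphi_0<\varphi<\frac{10}{27}$ and $0<\gamma\le10^{-8}$ with $\frac59-\gamma>\frac32\varphi$; this is possible as $\frac32\cdot\frac{10}{27}=\frac59$. Suppose $n$ is large, $\delta(G)>\frac59n$, and there is no monochromatic cycle of length at least $\varphi_0n$.

**Step 1: an approximate grid.** Lemmas 9 and 7 give $\Gamma_R,\Gamma_B$ whose components $\mathcal R_i,\mathcal B_j$ have at most $\varphi k\le\frac25k$ vertices. Lemma 11 applies to $x_{ij}=|\mathcal R_i\cap\mathcal B_j|/k$: there are three red and three blue components. Let $V_{ij}$ be the union of the clusters in $\mathcal R_i\cap\mathcal B_j$; call $\bigcup_jV_{ij}$ row $i$ and $\bigcup_iV_{ij}$ column $j$. Since $(1-\gamma)n\le km\le n$, we have $\bigl||V_{ij}|-\frac n9\bigr|\le60\gamma n$, and at most $\gamma n$ vertices lie outside $\bigcup V_{ij}$. By Lemma 9(c), at most $\gamma n^2$ red edges join different rows and at most $\gamma n^2$ blue edges join different columns.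

**Step 2: good vertices and Hamilton-connected rows.** For $v\in V_{ij}$ let $\mathrm{bad}(v)$ be the number of red edges from $v$ to other rows plus the number of blue edges from $v$ to other columns. Then $\sum_v\mathrm{bad}(v)\le4\gamma n^2$, so at most $4\sqrt\gamma n$ vertices have $\mathrm{bad}(v)>\sqrt\gamma n$. Call the other vertices of $\bigcup V_{ij}$ *good*; at most $5\sqrt\gamma n$ vertices of $G$ are not good. For good $v\in V_{ij}$, every edge that is not counted in $\mathrm{bad}(v)$ and does not leave $\bigcup V_{kl}$ goes to $V_{ij}$, or is red to the rest of row $i$, or is blue to the rest of column $j$. So the number of red neighbours of $v$ in the rest of row $i$ satisfies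
$$d_R\Bigl(v,\bigcup_{j'\ne j}V_{ij'}\Bigr)\ge\tfrac59n-\gamma n-\sqrt\gamma n-(\tfrac19+60\gamma)n-2(\tfrac19+60\gamma)n\ge\tfrac29n-2\sqrt\gamma n,$$
using $181\gamma\le\sqrt\gamma$; similarly in blue for columns. Let $V'_{ij}$ be the set of good vertices of $V_{ij}$, $X_i=\bigcup_jV'_{ij}$ and $Y_j=\bigcup_iV'_{ij}$. Then $|X_i|,|Y_j|\in[\frac n3-6\sqrt\gamma n,\frac n3+\sqrt\gamma n]$. For any set $T$ of at most $6$ vertices, the red graph on $X_i\setminus T$ has minimum degree at least $\frac29n-7\sqrt\gamma n-6\ge\frac12(|X_i|+1)$, since $\frac29>\frac16$ and $\sqrt\gamma\le10^{-4}$. By Ore's theorem it is Hamilton-connected. The same holds for blue and $Y_j\setminus T$.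

**Step 3: six vertices separate the rows and the columns.** By an $X_i$–$X_k$ path we mean a path with one end in $X_i$, the other in $X_k$ and no inner vertex in $X_i\cup X_k$; every path from $X_i$ to $X_k$ contains one. For $i\ne k$ there are no two vertex-disjoint red $X_i$–$X_k$ paths. Otherwise, joining their ends by Hamilton paths of the red graphs on $X_i$ and on $X_k$ gives a red cycle of length at least $|X_i|+|X_k|\ge\frac23n-12\sqrt\gamma n>\frac{10}{27}n$. By Menger's theorem some set of at most one vertex meets all red $X_i$–$X_k$ paths. Take these at most three vertices and the at most three analogous ones for blue and the $Y_j$; call the resulting set $S$, $|S|\le6$. In $G-S$ each $X_i\setminus S$ is connected in red by Step 2, and the three sets lie in three different red components $R_1^*,R_2^*,R_3^*$ of $G-S$. Likewise the sets $Y_j\setminus S$ lie in three different blue components $B_1^*,B_2^*,B_3^*$ of $G-S$.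

**Step 4: there are no other components.** Suppose $w\in V\setminus S$ lies outside $R_1^*\cup R_2^*\cup R_3^*$. Its red component in $G-S$ contains no good vertex, so $w$ has at most $5\sqrt\gamma n$ red neighbours outside $S$. Its blue component in $G-S$ contains good vertices from at most one $Y_j$, so it has at most $|Y_j|+5\sqrt\gamma n\le\frac n3+6\sqrt\gamma n$ vertices. Hence $\deg w\le5\sqrt\gamma n+\frac n3+6\sqrt\gamma n+6<\frac59n$, which is impossible. So $R_1^*,R_2^*,R_3^*$ partition $V\setminus S$. With colors exchanged, $B_1^*,B_2^*,B_3^*$ partition $V\setminus S$.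

**Step 5: nine degrees.** This is the averaging of Proposition 1, now with the exact loss of $1$ per vertex and the contribution of $S$. For $s\in S$ call $(s,i)$ *red-heavy* if $s$ has at least $10$ red neighbours in $X_i\setminus S$, and $(s,j)$ *blue-heavy* if $s$ has at least $10$ blue neighbours in $Y_j\setminus S$. Choose $v_{ij}\in V'_{ij}\setminus S$ that is not a red neighbour of any $s$ with $(s,i)$ not red-heavy, and not a blue neighbour of any $s$ with $(s,j)$ not blue-heavy; this excludes at most $6\cdot18$ vertices. As $v_{ij}\in R_i^*\cap B_j^*$,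
$$\deg v_{ij}\le|R_i^*|+|B_j^*|-|R_i^*\cap B_j^*|-1+\bigl|\{s\in S:(s,i)\text{ red-heavy or }(s,j)\text{ blue-heavy}\}\bigr|.$$
Let $a_s$ be the number of $i$ with $(s,i)$ red-heavy and $b_s$ the number of $j$ with $(s,j)$ blue-heavy. For given $s$, exactly $(3-a_s)(3-b_s)$ of the nine pairs $(i,j)$ are in neither relation. Summing over the nine pairs,
$$\sum_{i,j}\deg v_{ij}\le5(n-|S|)-9+\sum_{s\in S}\bigl(9-(3-a_s)(3-b_s)\bigr).\tag{7}$$

**Step 6: the heavy pairs form forests.** This limits the contribution of $S$. Suppose the bipartite graph of red-heavy pairs between $S$ and $\{1,2,3\}$ has a cycle. It passes through two or three rows and has at most $6$ edges. Choose distinct red neighbours for its edges, each edge $(s,i)$ receiving a red neighbour of $s$ in $X_i\setminus S$, and for each row $i$ on it join the two chosen vertices by a Hamilton path of the red graph on $X_i\setminus S$. Together with the vertices $s$ on the cycle this is a red cycle of length at least $2(\frac n3-6\sqrt\gamma n-6)>\frac{10}{27}n$, a contradiction. So the graph is a forest. Restricted to $\{s:a_s\ge1\}\cup\{1,2,3\}$, it has fewer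 edges than vertices, so $\sum_{a_s\ge1}a_s\le|\{s:a_s\ge1\}|+2$. With $\alpha_s=\max(a_s,1)-1$ and $\beta_s=\max(b_s,1)-1$ this says $\sum_s\alpha_s\le2$, and likewise $\sum_s\beta_s\le2$. Since $a_s\le\alpha_s+1$, $b_s\le\beta_s+1$ and $\alpha_s,\beta_s\le2$,
$$9-(3-a_s)(3-b_s)\le9-(2-\alpha_s)(2-\beta_s)=5+2\alpha_s+2\beta_s-\alpha_s\beta_s\le5+2\alpha_s+2\beta_s .$$
So the right side of (7) is at most $5n-5|S|-9+5|S|+8=5n-1$. But $\deg v_{ij}>\frac59n$ makes the left side larger than $5n$, a contradiction. Hence $\Phi_{5/9}\ge\varphi_0$ for every $\varphi_0<\frac{10}{27}$. $\blacksquare$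

The bound $5n-1$ is met by the $3\times3$ grid with $u$ and $v$ added: with $n=9m+2$, nine grid vertices have degree sum $9(5m+1)=45m+9=5n-1$.

## Assembling the values, and the jumps

**Proof of Theorem 2.** Proposition 10 with $r+1\ge3$ in place of $r$ says: for $r\ge2$ and $c>c_{r+1}$, $\Phi_c\ge\min\{\frac1r,\frac23c\}$.

* **Range $\frac59\le c<\frac34$.** The upper bound $\frac23c$ is Proposition 4(c). For $c>\frac59=c_3$ the lower bound is $\min\{\frac12,\frac23c\}=\frac23c$; for $c=\frac59$ it is Proposition 12.
* **Range $\frac7{16}<c<\frac59$.** Since $c>c_4$, the lower bound is $\min\{\frac13,\frac23c\}$, which is $\frac13$ for $c\ge\frac12$ and $\frac23c$ for $c\le\frac12$. The upper bound $\frac13$ is Proposition 4(a) with $r=3$. The upper bound $\frac23c$ for $\frac37\le c<\frac12$ is Proposition 4(d) with $k=3$, and $\frac37<\frac7{16}$. At $c=\frac12$ both values equal $\frac13$.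
* **Range $\frac9{25}<c\le\frac7{16}$.** Since $c>c_5$, the lower bound is $\min\{\frac14,\frac23c\}$, with equality of the two terms at $c=\frac38$. The upper bound $\frac14$ is Proposition 4(b) with $r=4$ and monotonicity. The upper bound $\frac23c$ for $\frac13\le c<\frac38$ is Proposition 4(d) with $k=4$, and $\frac13<\frac9{25}$.
* **Range $c_{r+1}<c\le c_r$, $r\ge5$.** The upper bound $\frac1r$ is Proposition 4(b) and monotonicity. For the lower bound, $\frac23c>\frac23c_{r+1}=\frac{2(2r+1)}{3(r+1)^2}\ge\frac1r$, because $2r(2r+1)\ge3(r+1)^2$ is equivalent to $r^2-4r-3\ge0$, which holds for $r\ge5$. So $\min\{\frac1r,\frac23c\}=\frac1r$.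

Since $c_r\to0$, these ranges cover $(0,\frac34)$. $\blacksquare$

The formula can now be read off as a graph. On $(0,\frac34)$ the function $\Phi$ is continuous except for jumps at $\frac59$ and at $c_r$, $r\ge4$. At $\frac59$ it jumps from $\frac13$ to $\frac{10}{27}$ and attains the upper value. At $\frac7{16}$ it jumps from $\frac14$ to $\frac23\cdot\frac7{16}=\frac7{24}$, at $\frac9{25}$ from $\frac15$ to $\frac23\cdot\frac9{25}=\frac6{25}$, and at $c_r$ with $r\ge6$ from $\frac1r$ to $\frac1{r-1}$; in each of these cases it attains the lower value. At $\frac12$ and $\frac38$ the two neighbouring formulas agree, giving $\frac13$ and $\frac14$. By the known value (i) there is a further jump at $\frac34$, from $\frac12$ to $\frac23$.
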